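\title{Obtuse corners and the failure of log-concavity for Robin ground states}

\begin{abstract}
The first Dirichlet eigenfunction of a bounded convex domain is log-concave, and it is natural to expect the same of the first Robin eigenfunction $u_\alpha$ once the boundary parameter $\alpha$ is large. We show that this is false in every dimension $d\ge2$. On an obtuse non-isosceles triangle $T$, and on $T\times(0,1)^{d-2}$, the function $u_\alpha$ has a non-convex superlevel set for every large $\alpha$, and in fact for all but finitely many $\alpha>0$. The obstruction sits at the obtuse corner: if the angle is $\theta$, then $\log u_\alpha$ is an affine function plus a multiple of $\operatorname{Re}z^{\pi/\theta}$ plus smaller terms, and concavity fails as soon as this multiple is nonzero. We also show that a convex polygon without inscribed circle has log-concave Robin ground states for all large $\alpha$ if and only if it is a rectangle.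
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d\ge2$ and let $\Omega\subset\mathbb R^d$ be a bounded convex domain with outward unit normal $\nu$. For a constant $\alpha\ge0$ the Robin eigenvalue problem is
\[
-\Delta u=\lambda u\ \text{ in }\Omega,\qquad \partial_\nu u+\alpha u=0\ \text{ on }\partial\Omega .
\]
We understand it in the weak sense: $u\in H^1(\Omega)$ and
\begin{equation}\label{eq:weak}
\int_\Omega\nabla u\cdot\nabla\eta+\alpha\int_{\partial\Omega}u\eta=\lambda\int_\Omega u\eta\qquad\text{for all }\eta\in H^1(\Omega).
\end{equation}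
The lowest eigenvalue $\lambda_\alpha$ is simple and has an eigenfunction $u_\alpha$ that is positive in $\Omega$, the \emph{ground state}; it is unique up to a positive factor. For $\alpha=0$ this is the Neumann problem and $u_0$ is constant. Dividing the boundary condition by $\alpha$ and letting $\alpha\to\infty$ gives the Dirichlet condition $u=0$; we write $\lambda_\infty$ and $u_\infty$ for the first Dirichlet eigenvalue and its positive eigenfunction.

A positive function $u$ on $\Omega$ is \emph{log-concave} if $\log u$ is concave, and \emph{quasi-concave} if all superlevel sets $\{u>t\}$ are convex. Log-concave functions are quasi-concave. Both properties say that the ground state inherits the convexity of the domain.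

At the two ends of the range of $\alpha$ the ground state is log-concave: $u_0$ is constant, and it is known that $u_\infty$ is log-concave on every bounded convex domain. The simplest domains behave well for every $\alpha$.
\begin{itemize}
\item \emph{Intervals.} On $(0,L)$ the ground state is $\cos\omega(x-L/2)$, where $\omega\in[0,\pi/L)$ solves $\omega\tan(\omega L/2)=\alpha$. It is log-concave because $(\log\cos)''=-\cos^{-2}<0$.
\item \emph{Products.} The ground state of $\Omega'\times(0,L)$ is the product $u'(x)v(y)$ of the ground states of the factors for the same $\alpha$. Indeed, for $\eta$ smooth up to the boundary, apply \eqref{eq:weak} for $u'$ to $\eta(\cdot,y)$ and integrate against $v(y)$, apply \eqref{eq:weak} for $v$ to $\eta(x,\cdot)$ and integrate against $u'(x)$, and add. By density of such $\eta$ the product is a positive eigenfunction. Eigenfunctions for other eigenvalues are orthogonal to the positive ground state, so they are not positive. Thus rectangles and boxes have log-concave ground states for all $\alpha\ge0$.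
\item \emph{Balls.} On a ball centered at $0$ both $u_\alpha$ and $u_\infty$ are radial by simplicity, and a radial solution of $\Delta u+\lambda u=0$ is determined by its value at the center. Hence $u_\alpha(x)$ is a multiple of $u_\infty(sx)$ with $s=(\lambda_\alpha/\lambda_\infty)^{1/2}\le1$, which is log-concave.
\end{itemize}
Since moreover $u_\alpha$ converges to $u_\infty$ as $\alpha\to\infty$, one would guess that log-concavity of the limit persists for large finite $\alpha$. This is the following conjecture, posed in \cite{ACH}.

\begin{quote}
\textbf{Conjecture.} \emph{For a given bounded convex domain $\Omega$ there is an $\alpha_0>0$ such that $u_\alpha$ is log-concave for all $\alpha\ge\alpha_0$.}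
\end{quote}

We disprove it in every dimension $d\ge2$. The counterexamples are built from planar domains with an obtuse corner. Identify $\mathbb R^2$ with $\mathbb C$, write $z=re^{i\varphi}$, and let $D_\rho$ be the open disc of radius $\rho$ about $0$. We say that a bounded convex domain $\Omega\subset\mathbb R^2$ \emph{has an obtuse corner at $0$} if there are $\theta\in(\pi/2,\pi)$ and $r_0>0$ with
\[
\Omega\cap D_{r_0}=W\cap D_{r_0},\qquad W=\{re^{i\varphi}:r>0,\ 0<\varphi<\theta\}.
\]
Let $\sigma$ be the reflection in the line that bisects $W$, so that $\sigma$ acts by $\varphi\mapsto\theta-\varphi$. This line cuts $\Omega$ into two open parts: $\Omega^+$, on the side of the ray $\varphi=0$, and $\Omega^-$, on the side of the ray $\varphi=\theta$.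

\begin{theorem}\label{thm:main}
Let $\Omega\subset\mathbb R^2$ be a bounded convex domain with an obtuse corner at $0$. Suppose that $\sigma(\Omega^-)\subset\Omega^+$ and $\sigma(\Omega)\neq\Omega$.
\begin{itemize}
\item[(a)] There is $\alpha_1$ such that for every $\alpha\ge\alpha_1$ the ground state $u_\alpha$ is not quasi-concave, hence not log-concave.
\item[(b)] The same holds for all $\alpha\in(0,\infty)$ outside a finite set.
\end{itemize}
\end{theorem}

Part (b) contains part (a). We state them separately because (a) suffices for the disproof, has a shorter proof, and is used to obtain (b).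

\begin{corollary}\label{cor:triangle}
Let $T$ be an obtuse triangle that is not isosceles, and let $d\ge2$. Then conclusions (a) and (b) of Theorem~\ref{thm:main} hold for $\Omega=T\times(0,1)^{d-2}$. In particular the conjecture is false in every dimension $d\ge2$.
\end{corollary}

\begin{proof}
Let $V$ be the vertex of the obtuse angle and name the other vertices so that $|VA|<|VB|$. Put $V=0$, with $B$ on the ray $\varphi=0$ and $A$ on the ray $\varphi=\theta$. The bisector meets $AB$ at a point $E$ with $\sigma E=E$, and $T^-$, $T^+$ are the open triangles $VAE$, $VBE$ (Figure~\ref{fig:triangle}). The image $\sigma(T^-)$ is the open triangle with vertices $V,\sigma A,E$, and $\sigma A$ lies in the open segment $VB$. So $\sigma(T^-)\subset T^+$, and $\sigma T\ne T$ because $\sigma A\ne B$. Theorem~\ref{thm:main} applies to $T$. For $d\ge3$ the ground state of $T\times(0,1)^{d-2}$ is a product, so its restriction to a slice $T\times\{y_0\}$ is a positive multiple of the ground state of $T$. A slice of a convex superlevel set is convex, so the product is not quasi-concave when the ground state of $T$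 is not.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!25] (0,0)--(2,0)--(0.692,1.199)--cycle;
\draw[thick] (0,0)--(4.5,0)--(-1,1.732)--cycle;
\draw[dashed] (0,0)--(1.1,1.905);
\draw (2,0)--(0.692,1.199);
\node[below] at (0,0) {$V$};
\node[below] at (2,0) {$\sigma A$};
\node[below] at (4.5,0) {$B$};
\node[above] at (-1,1.732) {$A$};
\node[above] at (0.6,1.24) {$E$};
\node at (-0.1,0.95) {$T^-$};
\node at (0.95,0.4) {$\sigma(T^-)$};
\end{tikzpicture}
\caption{An obtuse triangle $VAB$ with $|VA|<|VB|$. The bisector at the obtuse vertex $V$ (dashed) cuts off the triangle $T^-=VAE$. Its mirror image in the bisector (shaded) lies inside the other part $VBE$ and does not fill it.}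
\label{fig:triangle}
\end{figure}

A second result, not needed for the disproof, shows that the failure is not special to triangles. An \emph{inscribed circle} of a convex polygon is a circle tangent to all its sides.

\begin{theorem}\label{thm:polygon}
Let $\Omega\subset\mathbb R^2$ be a convex polygon that has no inscribed circle and is not a rectangle. Then the set of $\alpha>0$ for which $u_\alpha$ is quasi-concave (a fortiori, log-concave) has no accumulation point in $[0,\infty)$. Consequently, a convex polygon without inscribed circle satisfies the conclusion of the conjecture if and only if it is a rectangle.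
\end{theorem}

For instance, the theorem applies to every parallelogram that is neither a rhombus nor a rectangle: an inscribed circle forces the two widths, and hence the two side lengths, to be equal.

All our counterexamples have corners, and convexity fails arbitrarily close to an obtuse corner. Nothing here concerns smooth domains. For polygons with an inscribed circle we claim nothing beyond what Theorem~\ref{thm:main} covers.

\section{The mechanism at an obtuse corner}\label{sec:idea}

This section explains the proof and fixes notation. Let $\Omega$ have an obtuse corner at $0$ and put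
\[
\beta=\pi/\theta\in(1,2),\qquad h=r^\beta\cos\beta\varphi=\operatorname{Re}z^\beta .
\]
Since $\cos\beta(\theta-\varphi)=\cos(\pi-\beta\varphi)$, we have $h\circ\sigma=-h$. We also use the rotated coordinate $\zeta=X+iY=e^{-i\theta/2}z$, whose $X$-axis is the bisector. In it $W=\{|Y|<X\tan(\theta/2)\}$, $\sigma(X,Y)=(X,-Y)$, and the outward normals of the two edges are $(-\sin\frac\theta2,\pm\cos\frac\theta2)$. With $\varphi'=\arg\zeta=\varphi-\theta/2$ we get $h=r^\beta\cos(\beta\varphi'+\pi/2)$, that is,
\[
h=-\operatorname{Im}\zeta^\beta .
\]
Finally let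
\[
\ell=\frac{X}{\sin(\theta/2)} .
\]
This is the linear function with $\partial_\nu\ell=-1$ on both edges, and $\ell\circ\sigma=\ell$.

\subsection*{The first two terms of $\log u_\alpha$}
For $f=\log u_\alpha$ the Robin condition reads $\partial_\nu f=-\alpha$. At a corner two such conditions meet, and together they prescribe the whole gradient: to first order $f$ should be a constant plus $\alpha\ell$. An affine function lies exactly on the border of concavity, so the next term decides. To find it, write $u_\alpha=e^{\alpha\ell}P$. Then $P$ satisfies the Neumann condition on both edges and $\Delta P=-2\alpha\nabla\ell\cdot\nabla P-(\lambda_\alpha+\alpha^2|\nabla\ell|^2)P$. The harmonic functions $r^{k\beta}\cos k\beta\varphi$, $k=0,1,2,\dots$, satisfy the Neumann condition, and the right side of the equation should only contribute at order $r^2$. The angle is obtuse exactly when $\beta<2$, so one expects $P=a+ch+{}$terms of order nearly $r^2$, and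
\[
\log u_\alpha\approx\log a+\alpha\ell+\gamma h,\qquad\gamma=c/a .
\]
The Hessian of $h$ has trace zero and size $r^{\beta-2}$, which is unbounded at the corner. So if $\gamma\ne0$ there is a direction of large positive curvature.

\begin{example}[the angle $2\pi/3$]\label{ex:model}
Let $\theta=2\pi/3$, so $\beta=3/2$, $W=\{|Y|<\sqrt3X\}$, and $\alpha\ell=qX$ with $q=2\alpha/\sqrt3>0$. Consider the model function $f=qX+\gamma h$ with $\gamma\ne0$. By homogeneity, $f_X=q+O(r^{1/2})$, $f_Y=O(r^{1/2})$, and the second derivatives are $O(r^{-1/2})$. Near $0$ a level curve is a graph $X=g(Y)$ with the superlevel set on the side $X>g(Y)$, so convexity requires $g''\ge0$. Differentiating $f(g(Y),Y)=\text{const}$ gives $g'=-f_Y/f_X=O(r^{1/2})$ and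
\[
-f_X\,g''=f_{YY}+2f_{XY}g'+f_{XX}g'^2=\gamma h_{YY}+O(1).
\]
Now $h_{YY}=\frac34\operatorname{Im}\zeta^{-1/2}=-\frac34r^{-1/2}\sin(\varphi'/2)$. Along any ray with $\gamma\varphi'<0$ the term $\gamma h_{YY}$ tends to $+\infty$ as $r\to0$, so $g''<0$. Whatever the sign of $\gamma$, the level curves bend the wrong way on one side of the bisector. The reason is parity: $h$ is odd in $Y$, and an odd function that is concave on a symmetric chord is linear on it.
\end{example}

\begin{example}[the right angle]\label{ex:right}
At the corner $0$ of a rectangle $(0,L_1)\times(0,L_2)$ we have $\beta=2$, $\ell=x+y$, $h=x^2-y^2$, and $u_\alpha=v_1(x)v_2(y)$ with $-v_i''=\mu_iv_i$, $v_i'(0)=\alpha v_i(0)$. Then $(\log v_i)''(0)=-A_i$ with $A_i=\mu_i+\alpha^2$, so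
\[
\log u_\alpha=\text{const}+\alpha\ell-\tfrac14(A_1+A_2)r^2+\tfrac14(A_2-A_1)h+O(r^3).
\]
For $L_1\ne L_2$ and $\alpha>0$ the coefficient of $h$ is not zero, but $h$ now has the same order as the concave term, which wins because $|A_2-A_1|<A_1+A_2$. This is why the corner must be obtuse.
\end{example}

\subsection*{Detecting the coefficient}
The coefficient $c=c(\alpha)$ depends on the whole domain, and the real task is to show that it is not zero. Since $\ell$ is even and $h$ is odd under $\sigma$, the difference $w_\alpha=u_\alpha-u_\alpha\circ\sigma$ behaves like $2c(\alpha)h$ at the corner, so it is enough to bound $w_\alpha$ below by a multiple of $h$ on the side of $\Omega^+$. For the Dirichlet ground state, positivity of $w_\infty$ in $\sigma(\Omega^-)$ is easy, because $u_\infty\circ\sigma$ vanishes on the reflected boundary. For finite $\alpha$ we have no such comparison on the part of the reflected boundary that runs through the interior of $\Omega$. We therefore transfer the inequality from $\alpha=\infty$ to large $\alpha$ on one fixed small arc around the corner, and propagate it to the corner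 by a maximum principle in a sector whose radius does not depend on $\alpha$.

Section~\ref{sec:tools} collects the tools. Sections~\ref{sec:expansion} and \ref{sec:nonconvex} establish the expansion and show that $c(\alpha)\ne0$ rules out quasi-concavity. Section~\ref{sec:large} proves $c(\alpha)>0$ for large $\alpha$, which gives Theorem~\ref{thm:main}(a). Section~\ref{sec:analytic} shows that $c$ is analytic in $\alpha$, so that it either vanishes identically or has isolated zeros. Section~\ref{sec:polygon} uses this from the other end: for the polygons of Theorem~\ref{thm:polygon} we find an obtuse vertex with $c'(0)\neq0$.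

\section{Tools}\label{sec:tools}

\subsection*{Standard facts}
Bounded convex domains are Lipschitz domains. We use the following textbook facts.
\begin{itemize}
\item[(F1)] \emph{Sobolev spaces.} On a bounded Lipschitz domain $G$ the inclusion $H^1(G)\subset L^2(G)$ and the trace $H^1(G)\to L^2(\partial G)$ are compact; $H^1_0(G)$ is the kernel of the trace; the trace of a function continuous up to an open piece of $\partial G$ is given there by its boundary values; $z_+=\max(z,0)$ is in $H^1$ with $\nabla z_+=1_{\{z>0\}}\nabla z$; and the divergence theorem holds for $W^{1,1}$ vector fields.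
\item[(F2)] \emph{Rayleigh quotient.} $\lambda_\alpha$ is the minimum of $\big(\int|\nabla u|^2+\alpha\int_{\partial\Omega}u^2\big)/\int u^2$ over $H^1(\Omega)\setminus\{0\}$, $\lambda_\infty$ is the minimum of $\int|\nabla u|^2/\int u^2$ over $H^1_0(\Omega)\setminus\{0\}$, and the minimizers are the nonzero multiples of the ground states. Testing with $u_\infty$ gives $0\le\lambda_\alpha\le\lambda_\infty$.
\item[(F3)] \emph{Interior regularity.} Let $D'$ be a disc with closure in the disc $D$ and $1<s<\infty$. If $U\in L^s(D)$ and the distribution $\Delta U$ is in $L^s(D)$, then $\|U\|_{W^{2,s}(D')}\le C(\|U\|_{L^s(D)}+\|\Delta U\|_{L^s(D)})$. A distributional solution of $\Delta U+\lambda U=0$ is real-analytic, and $\|U\|_{C^m(D')}\le C\|U\|_{L^2(D)}$ with $C$ uniform for $\lambda$ in a bounded set.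
\item[(F4)] \emph{Strong maximum principle and Hopf's lemma.} If $w\ge0$ and $\Delta w\le0$ in a connected open set, then $w>0$ or $w\equiv0$. If $w>0$ and $\Delta w\le0$ in a disc, and $w$ is $C^1$ up to a boundary point $x_0$ of the disc with $w(x_0)=0$, then the outward normal derivative of $w$ at $x_0$ is negative.
\end{itemize}

\begin{lemma}[boundary behavior]\label{lem:reg}
Let $\Omega\subset\mathbb R^2$ be a bounded convex domain.
\begin{itemize}
\item[(i)] $u_\infty\in C(\overline\Omega)$ and $u_\infty=0$ on $\partial\Omega$.
\item[(ii)] For $0\le\alpha\le\infty$, $u_\alpha$ is smooth up to every open straight piece of $\partial\Omega$. For $\alpha<\infty$ the Robin condition holds pointwise and $u_\alpha>0$ on such a piece.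
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $0\le\psi\in H^1(\Omega)$ and $-\Delta\psi\ge\lambda_\infty u_\infty$ weakly, then $u_\infty\le\psi$: the function $\eta=(u_\infty-\psi)_+$ lies between $0$ and $u_\infty$, so it is in $H^1_0(\Omega)$, and testing with it gives $\int|\nabla\eta|^2\le0$. Apply this first to the solution $\psi\ge0$ of $-\Delta\psi=\lambda_\infty u_\infty1_\Omega$ with zero boundary values in a disc containing $\overline\Omega$. By (F3) it is locally in $W^{2,2}$, hence bounded on $\Omega$, so $u_\infty\le M$. Given $x_0\in\partial\Omega$, convexity puts $\Omega$ in a strip $0<y<L$ with $x_0$ on $y=0$, and $\psi=\frac12\lambda_\infty M\,y(L-y)$ shows that $u_\infty\to0$ at $x_0$.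

(ii) Let the piece lie on $y=0$ with $\Omega$ locally $\{y>0\}$. Difference quotients of $u=u_\alpha$ in $x$ satisfy the same local weak equation. Testing with the quotient times a squared cutoff, where the boundary term is nonnegative or absent, shows inductively that all $\partial_x^mu$ are locally in $H^1$ up to the piece. The identity $\partial_x^m\partial_y^{j+2}u=-\partial_x^{m+2}\partial_y^ju-\lambda_\alpha\partial_x^m\partial_y^ju$ then puts all derivatives in $L^2$, and Sobolev embedding gives smoothness. Integration by parts in \eqref{eq:weak} yields the pointwise boundary condition. At a zero of $u_\alpha$ on the piece, (F4) would give $\partial_\nu u_\alpha<0$, whereas $\partial_\nu u_\alpha=-\alpha u_\alpha=0$.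
\end{proof}

\subsection*{Comparison in small sectors}
Functions near the corner are a priori only in $H^1$, so we need a maximum principle that asks nothing at the vertex. For $\rho>0$ let $\mathcal T$ be one of the two domains
\[
S_\rho=\{0<r<\rho,\ 0<\varphi<\theta\},\qquad S_\rho^+=\{0<r<\rho,\ 0<\varphi<\theta/2\}.
\]
Let $\Gamma\subset\partial\mathcal T$ be the part on $\partial W$: both edges for $S_\rho$, the edge $\varphi=0$ for $S^+_\rho$. Let $\Sigma$ be the rest: the arc for $S_\rho$, the arc and the edge $\varphi=\theta/2$ for $S_\rho^+$. Given $\alpha,\lambda\ge0$, call $z\in H^1(\mathcal T)$ a \emph{subsolution} if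
\begin{equation}\label{eq:sub}
\int_{\mathcal T}\nabla z\cdot\nabla\eta-\lambda\int_{\mathcal T}z\eta+\alpha\int_\Gamma z\eta\le0
\end{equation}
for all $0\le\eta\in H^1(\mathcal T)$ with trace zero on $\Sigma$. Sums and positive multiples of subsolutions are subsolutions.

\begin{lemma}[comparison]\label{lem:comp}
Let $\alpha\ge0$ and $0\le\lambda<\rho^{-2}$. If $z$ is a subsolution in $\mathcal T$, continuous on $\overline{\mathcal T}\setminus\{0\}$, and $z\le0$ on $\overline\Sigma\setminus\{0\}$, then $z\le0$ in $\mathcal T$.
\end{lemma}

\begin{proof}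
Take $\eta=z_+$. Since $\alpha\ge0$, \eqref{eq:sub} gives $\|\nabla\eta\|_{L^2}^2\le\lambda\|\eta\|^2_{L^2}$. The vector field $\eta^2x$ has zero normal component on $\partial\mathcal T$, because $x\cdot\nu=0$ on the straight edges and $\eta=0$ on the arc. The divergence theorem gives $2\int\eta^2=-2\int\eta\,x\cdot\nabla\eta\le2\rho\|\eta\|_{L^2}\|\nabla\eta\|_{L^2}$. Hence $\|\eta\|_{L^2}^2\le\rho^2\lambda\|\eta\|^2_{L^2}$ with $\rho^2\lambda<1$, and $\eta=0$.
\end{proof}

\begin{lemma}[subsolutions]\label{lem:subs}
\begin{itemize}
\item[(i)] Let $\psi\in C^2(\overline{\mathcal T}\setminus\{0\})$ with $\psi$ and $\nabla\psi$ bounded, $\Delta\psi+\lambda\psi\ge0$ in $\mathcal T$, and $\partial_\nu\psi+\alpha\psi\le0$ on $\Gamma$. Then $\psi$ is a subsolution.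
\item[(ii)] Let $\Omega$ have an obtuse corner at $0$, $\rho<r_0$, $\lambda=\lambda_\alpha$. Then $-u_\alpha$ is a subsolution in $S_\rho$, and $-(u_\alpha-u_\alpha\circ\sigma)$ is a subsolution in $S^+_\rho$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For bounded $\eta$ apply the divergence theorem to $\eta\nabla\psi$ on $\mathcal T\setminus D_\varepsilon$. The left side of \eqref{eq:sub}, with $D_\varepsilon$ removed, equals $-\int(\Delta\psi+\lambda\psi)\eta+\int_\Gamma(\partial_\nu\psi+\alpha\psi)\eta\le0$ plus a term on $\partial D_\varepsilon$ bounded by $\theta\varepsilon\sup|\nabla\psi|\sup\eta$. Let $\varepsilon\to0$. For general $\eta$ use $\min(\eta,n)\to\eta$ in $H^1$.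

(ii) Extend $\eta$ by $0$ to $\Omega$; the extension is in $H^1(\Omega)$ because the trace on $\Sigma$ vanishes. Then \eqref{eq:weak} says that $u_\alpha$ satisfies \eqref{eq:sub} with equality. On $S^+_\rho$, testing \eqref{eq:weak} with $\eta\circ\sigma$ and changing variables shows the same for $u_\alpha\circ\sigma$, since $\sigma$ is an isometry that exchanges the two edges of $W$.
\end{proof}

For a domain with an obtuse corner at $0$ we fix $\rho_*\in(0,r_0)$ with $\lambda_\infty\rho_*^2<1$. Since $\lambda_\alpha\le\lambda_\infty$, Lemma~\ref{lem:comp} applies with $\lambda=\lambda_\alpha$ for every $\alpha\ge0$ and every $\rho\le\rho_*$. That $\rho_*$ does not depend on $\alpha$ is essential in Section~\ref{sec:large}.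

\section{The expansion at the corner}\label{sec:expansion}

The map $t=z^\beta$ opens the sector to a half disc and turns $h$ into the coordinate $\operatorname{Re}t$. For a function with Neumann data, even reflection then makes the corner an interior point, and the expansion in $h$ becomes a first-order Taylor expansion. The next lemma is stated for all convex angles because Section~\ref{sec:polygon} needs it at acute vertices too.

\begin{lemma}[opening the corner]\label{lem:open}
Let $\theta\in(0,\pi)$, $\beta=\pi/\theta>1$, $\mathbb D=\{|t|<\rho^\beta\}$ and $J(t)=\beta^{-1}|t|^{1/\beta-1}$. For a function $U$ on $S_\rho$ define $\widetilde U$ on $\mathbb D$ by $\widetilde U(t)=U(t^{1/\beta})$ for $\operatorname{Im}t>0$ and $\widetilde U(\bar t)=\widetilde U(t)$. Then $U\mapsto\widetilde U$ is bounded from $H^1(S_\rho)$ to $H^1(\mathbb D)$. If $g\in L^2(S_\rho)$ and $\int\nabla U\cdot\nabla\xi=\int g\xi$ for all $\xi\in H^1(S_\rho)$ that vanish near the arc, then $-\Delta\widetilde U=J^2\widetilde g$ in $\mathbb D$ in the sense of distributions.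
\end{lemma}

\begin{proof}
The map $t\mapsto z=t^{1/\beta}$ is conformal from the upper half $\mathbb D^+$ of $\mathbb D$ onto $S_\rho$ with $|dz/dt|=J$. The area element is multiplied by $J^2$, and
\begin{equation}\label{eq:conf}
\nabla\widetilde U_1\cdot\nabla\widetilde U_2=J^2\,(\nabla U_1\cdot\nabla U_2)^{\sim}.
\end{equation}
So the Dirichlet integral is invariant. As $\beta>1$, $J$ is bounded below on $\mathbb D$, so $\int_{\mathbb D^+}|\widetilde U|^2\le C\int_{\mathbb D^+}|\widetilde U|^2J^2=C\int_{S_\rho}|U|^2$. Even reflection is bounded on $H^1$. For $\phi\in C_c^\infty(\mathbb D)$ put $\phi^s(t)=\phi(t)+\phi(\bar t)$ and $\xi(z)=\phi^s(z^\beta)$. Since $z^\beta$ has bounded derivative, $\xi$ is admissible, and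
\[
\int_{\mathbb D}\nabla\widetilde U\cdot\nabla\phi=\int_{\mathbb D^+}\nabla\widetilde U\cdot\nabla\phi^s=\int_{S_\rho}\nabla U\cdot\nabla\xi=\int_{S_\rho}g\xi=\int_{\mathbb D^+}J^2\widetilde g\,\phi^s=\int_{\mathbb D}J^2\widetilde g\,\phi .\qedhere
\]
\end{proof}

\begin{proposition}[expansion]\label{prop:exp}
Let $\Omega$ have an obtuse corner at $0$, let $\alpha\ge0$, and put $P_\alpha=e^{-\alpha\ell}u_\alpha$ on $S_{r_0}$. Then $\widetilde P_\alpha$ is of class $C^1$ in $\mathbb D=\{|t|<r_0^\beta\}$. Let $a(\alpha)=\widetilde P_\alpha(0)$ and $c(\alpha)=\partial_{\operatorname{Re}t}\widetilde P_\alpha(0)$. Then $a(\alpha)>0$, and for every $\tau<2$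
\begin{equation}\label{eq:exp}
P_\alpha=a(\alpha)+c(\alpha)h+O(r^\tau)\qquad(r\to0,\ 0\le\varphi\le\theta).
\end{equation}
\end{proposition}

We call $c(\alpha)$ the \emph{corner coefficient}. Multiplying $u_\alpha$ by a positive constant multiplies $a(\alpha)$ and $c(\alpha)$ by that constant, so the sign of $c(\alpha)$ does not depend on the normalization.

\begin{proof}
Write $P=P_\alpha$.

\emph{The equation for $P$.} Let $\xi\in H^1(S_{r_0})$ vanish near the arc and take $\eta=e^{-\alpha\ell}\xi$ in \eqref{eq:weak}. Then $u_\alpha\eta=P\xi$ and
\begin{align*}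
\nabla u_\alpha\cdot\nabla\eta&=(\nabla P+\alpha P\nabla\ell)\cdot(\nabla\xi-\alpha\xi\nabla\ell)\\
&=\nabla P\cdot\nabla\xi-2\alpha\xi\nabla\ell\cdot\nabla P+\alpha\operatorname{div}(P\xi\nabla\ell)-\alpha^2|\nabla\ell|^2P\xi ,
\end{align*}
because $\operatorname{div}(P\xi\nabla\ell)=\xi\nabla P\cdot\nabla\ell+P\nabla\xi\cdot\nabla\ell$. As $\partial_\nu\ell=-1$ on the edges, the divergence term integrates to $-\alpha\int_\Gamma P\xi$ and cancels the Robin term. Hence
\[
\int\nabla P\cdot\nabla\xi=\int(2\alpha\nabla\ell\cdot\nabla P+\kappa_\alpha P)\xi,\qquad\kappa_\alpha=\lambda_\alpha+\alpha^2|\nabla\ell|^2 .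
\]
By Lemma~\ref{lem:open} and \eqref{eq:conf}, $\widetilde P\in H^1(\mathbb D)$ and
\begin{equation}\label{eq:disc}
-\Delta\widetilde P=2\alpha\nabla\widetilde\ell\cdot\nabla\widetilde P+\kappa_\alpha J^2\widetilde P\quad\text{in }\mathbb D,\qquad|\nabla\widetilde\ell|=|\nabla\ell|\,J .
\end{equation}

\emph{Regularity.} The price of opening the corner is that the coefficients are singular at $t=0$. Let $q_0=\beta/(\beta-1)$. Since $J$ is a multiple of $|t|^{-1/q_0}$, we have $J^2\in L^q$ for $q<q_0$ and $\nabla\widetilde\ell\in L^q$ for $q<2q_0$. Obtuseness enters here: $\beta<2$ means $q_0>2$, the threshold for $W^{2,q}\subset C^1$ in the plane. We apply (F3) three times, with H\"older's inequality and the Sobolev embeddings.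
\begin{itemize}
\item[(1)] $\nabla\widetilde\ell\in L^4$, $\nabla\widetilde P\in L^2$, $J^2\in L^2$ and $\widetilde P\in L^4$ give $\Delta\widetilde P\in L^{4/3}$. So $\widetilde P\in W^{2,4/3}_{\rm loc}$, whence $\nabla\widetilde P\in L^4_{\rm loc}$ and $\widetilde P\in L^\infty_{\rm loc}$.
\item[(2)] Now both terms on the right of \eqref{eq:disc} are in $L^2_{\rm loc}$. So $\widetilde P\in W^{2,2}_{\rm loc}$ and $\nabla\widetilde P\in L^m_{\rm loc}$ for all $m<\infty$.
\item[(3)] Now both terms are in $L^q_{\rm loc}$ for all $q<q_0$. So $\widetilde P\in W^{2,q}_{\rm loc}\subset C^{1,1-2/q}_{\rm loc}$ for $2<q<q_0$.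
\end{itemize}
Since $\widetilde P$ is even in $\operatorname{Im}t$, its derivative in $\operatorname{Im}t$ vanishes at $0$, and Taylor's formula gives $\widetilde P=a+c\operatorname{Re}t+O(|t|^{2-2/q})$. Here $|t|=r^\beta$, $\operatorname{Re}t=h$, and $\beta(2-2/q)$ increases to $\beta(2-2/q_0)=2$ as $q\to q_0$. This is \eqref{eq:exp}.

\emph{Positivity of $a$.} The function $\psi=e^{\alpha\ell}$ satisfies $\Delta\psi+\lambda_\alpha\psi=\kappa_\alpha\psi\ge0$ and $\partial_\nu\psi+\alpha\psi=0$ on the edges, so it is a subsolution in $S_{\rho_*}$. By Lemma~\ref{lem:reg}, $u_\alpha>0$ on the closed arc $r=\rho_*$, $0\le\varphi\le\theta$, so $u_\alpha\ge\delta\psi$ there for some $\delta>0$. Lemma~\ref{lem:comp} applied to $\delta\psi-u_\alpha$ gives $P\ge\delta$ in $S_{\rho_*}$, and so $a\ge\delta$.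
\end{proof}

\begin{remark}\label{rem:sym}
If $\sigma(\Omega)=\Omega$, then $u_\alpha\circ\sigma=u_\alpha$ by simplicity, so $P_\alpha\circ\sigma=P_\alpha$, and \eqref{eq:exp} gives $2c(\alpha)h=O(r^\tau)$, that is, $c\equiv0$. This happens at the apex of an obtuse isosceles triangle and at every vertex of a regular polygon with at least five sides. The method gives no information at a vertex where $c\equiv0$.
\end{remark}

\section{A nonzero corner coefficient destroys quasi-concavity}\label{sec:nonconvex}

\begin{proposition}\label{prop:nonconvex}
Let $\Omega$ have an obtuse corner at $0$. If $\alpha>0$ and $c(\alpha)\ne0$, then $u_\alpha$ is not quasi-concave, hence not log-concave.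
\end{proposition}

Fix $\tau\in(\beta,2)$ and let $\gamma=c(\alpha)/a(\alpha)\neq0$, $q=\alpha/\sin(\theta/2)>0$. Since $h^2=O(r^{2\beta})$ and $2\beta>2$, taking logarithms in \eqref{eq:exp} gives
\begin{equation}\label{eq:logexp}
f:=\log u_\alpha=\log a(\alpha)+qX+\gamma h+O(r^\tau).
\end{equation}
That $f$ is not concave follows at once by rescaling. If it were, the functions $x\mapsto\rho^{-\beta}\big[(f-qX)(\rho x)-\log a(\alpha)\big]$ would be concave, and so would be their pointwise limit $\gamma h$ on $W$. A concave harmonic function has a negative semidefinite Hessian of trace zero and is therefore affine, but $h$ is homogeneous of degree $\beta\in(1,2)$ and not zero. Quasi-concavity is not preserved when a linear function is subtracted, and \eqref{eq:logexp} does not control second derivatives as in Example~\ref{ex:model}. So we compare the values of $f$ at three collinear points, on a chord tilted slightly so that its endpoints lie on almost the same level.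

\begin{proof}
Let $k(s)=\gamma h(1,s)=-\gamma\operatorname{Im}(1+is)^\beta$ for $|s|<\tan(\theta/2)$, in the coordinates $(X,Y)$. With $\zeta=1+is$ and $\varphi'=\arg\zeta$,
\[
k''(s)=\gamma\beta(\beta-1)\operatorname{Im}\zeta^{\beta-2}=-\gamma\beta(\beta-1)|\zeta|^{\beta-2}\sin\big((2-\beta)\varphi'\big).
\]
Here $0<2-\beta$ and $(2-\beta)|\varphi'|<\theta-\pi/2<\pi/2$, so the sine has the sign of $s$. Thus $k$ is strictly convex on the interval $I=\{|s|<\tan(\theta/2),\ \gamma s<0\}$. Choose $s_1<s_3$ in $I$ and put $s_2=\frac12(s_1+s_3)$. Since $q>0$, there is $K\in\mathbb R$ such that $k_*(s)=qKs+k(s)$ satisfies $k_*(s_1)=k_*(s_3)$. Strict convexity gives $k_*(s_2)<k_*(s_1)=k_*(s_3)$. For small $\rho>0$ let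
\[
Z_i=(\rho+\rho^\beta Ks_i,\ \rho s_i),\qquad i=1,2,3 .
\]
Then $Z_2=\frac12(Z_1+Z_3)$, and $Z_i=\rho\,(1+\rho^{\beta-1}Ks_i,\,s_i)\in\Omega$ for small $\rho$ because $\beta>1$. By homogeneity and continuity $h(Z_i)=\rho^\beta(h(1,s_i)+o(1))$, so \eqref{eq:logexp} gives
\[
f(Z_i)=\log a(\alpha)+q\rho+\rho^\beta k_*(s_i)+o(\rho^\beta).
\]
For small $\rho$ we get $f(Z_2)<\min(f(Z_1),f(Z_3))$. The set $\{u_\alpha>u_\alpha(Z_2)\}$ contains $Z_1$ and $Z_3$ but not their midpoint.
\end{proof}

\section{The sign of the coefficient for large $\alpha$}\label{sec:large}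

Throughout this section $\Omega$ satisfies the hypotheses of Theorem~\ref{thm:main}. We normalize $\|u_\alpha\|_{L^2}=1$ and put $w_\alpha=u_\alpha-u_\alpha\circ\sigma$ on $\Omega\cap\sigma\Omega$, for $0<\alpha\le\infty$. Let $G=\sigma(\Omega^-)$. It is convex, it lies in $\Omega^+\cap\sigma\Omega$, and $G\cap D_{r_0}=S^+_{r_0}$. The two hypotheses on $\sigma$ are used only in the first lemma: the inclusion gives $w_\infty\ge0$, and the asymmetry excludes $w_\infty\equiv0$.

\begin{lemma}[the Dirichlet case]\label{lem:dir}
$w_\infty>0$ in $G$.
\end{lemma}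

\begin{proof}
By Lemma~\ref{lem:reg}, $w_\infty\in H^1(G)\cap C(\overline G)$. Let $x\in\partial G$, so $\sigma x\in\partial\Omega^-$. Either $\sigma x$ lies on the bisector line, and then $\sigma x=x$ and $w_\infty(x)=0$; or $\sigma x\in\partial\Omega$, and then $w_\infty(x)=u_\infty(x)\ge0$. Hence $\eta=(-w_\infty)_+\in H^1_0(G)$. Testing $-\Delta w_\infty=\lambda_\infty w_\infty$ with $\eta$ gives $\int|\nabla\eta|^2=\lambda_\infty\int\eta^2$. If $\eta\ne0$, its extension by $0$ minimizes the Dirichlet Rayleigh quotient on $\Omega$, so by (F2) it is a nonzero multiple of $u_\infty$; but it vanishes on $\Omega^-$. So $w_\infty\ge0$ in $G$, and then $\Delta w_\infty\le0$. By (F4), $w_\infty>0$ in $G$ or $w_\infty\equiv0$ in $G$.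

Suppose $w_\infty\equiv0$ in $G$. By analyticity $u_\infty=u_\infty\circ\sigma$ on the convex set $\Omega\cap\sigma\Omega$. A point $x\in\Omega\cap\partial(\sigma\Omega)$ is a limit of points of $\Omega\cap\sigma\Omega$, along which $u_\infty\circ\sigma\to u_\infty(\sigma x)=0$. This gives $u_\infty(x)=0$, which is impossible in $\Omega$. So the connected set $\Omega$ meets $\sigma\Omega$ but not its boundary, and $\Omega\subset\sigma\Omega$. Applying $\sigma$ gives $\sigma\Omega\subset\Omega$, so $\sigma\Omega=\Omega$, contrary to the hypothesis.
\end{proof}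

On the arc $r=\rho_*$, $0\le\varphi\le\theta/2$, the function $w_\infty$ vanishes at both endpoints. Uniform convergence cannot carry positivity over to $w_\alpha$ near these points; we need convergence in $C^1$, including at the edge, where the boundary condition degenerates as $\alpha\to\infty$. The device is to pass to the combination of $u_\alpha$ and its normal derivative that satisfies a Dirichlet condition for every $\alpha$.

\begin{lemma}[$C^1$ convergence]\label{lem:conv}
As $\alpha\to\infty$, $u_\alpha\to u_\infty$ in $C^1$ on a neighborhood in $\overline\Omega$ of the closed arc $\{\rho_*e^{i\varphi}:0\le\varphi\le\theta\}$.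
\end{lemma}

\begin{proof}
\emph{Convergence in $L^2$.} From $\int|\nabla u_\alpha|^2+\alpha\int_{\partial\Omega}u_\alpha^2=\lambda_\alpha\le\lambda_\infty$ we see that the family is bounded in $H^1$ and that the traces tend to $0$ in $L^2(\partial\Omega)$. By (F1) every weak limit along a sequence $\alpha\to\infty$ is in $H_0^1(\Omega)$, nonnegative, of $L^2$ norm $1$, with Dirichlet integral at most $\lambda_\infty$. By (F2) it equals $u_\infty$. So $u_\alpha\to u_\infty$ in $L^2(\Omega)$. It remains to bound $u_\alpha$ in $C^2$ near the arc uniformly in $\alpha\ge1$; the Arzel\`a--Ascoli theorem then gives $C^1$ convergence, the limit being identified by the $L^2$ convergence. On compact subsets of $\Omega$ all derivatives are uniformly bounded by (F3).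

\emph{Bounds at an endpoint.} Take coordinates $(x,y)$ centered at an endpoint of the arc, with $\Omega\cap D_{3\delta}=\{y>0\}\cap D_{3\delta}$. The Robin condition is $u_\alpha-\alpha^{-1}\partial_yu_\alpha=0$ on $y=0$. Put $V_\alpha=u_\alpha-\alpha^{-1}\partial_yu_\alpha$. It is smooth up to $y=0$, vanishes there, solves $\Delta V_\alpha+\lambda_\alpha V_\alpha=0$, and $\|V_\alpha\|_{L^2}\le1+\lambda_\infty^{1/2}$ for $\alpha\ge1$. Its odd extension in $y$ is $C^1$ across $y=0$, so it solves the same equation weakly in $D_{3\delta}$. By (F3) every derivative of $V_\alpha$ is bounded uniformly in $\alpha\ge1$ on $Q=[-\delta,\delta]\times[0,\delta]$. Let $g$ be a partial derivative of $u_\alpha$ of any order and $\hat g$ the same derivative of $V_\alpha$. Then $g-\alpha^{-1}g_y=\hat g$, that is, $\partial_y(e^{-\alpha y}g)=-\alpha e^{-\alpha y}\hat g$. Integrating from $y$ to $\delta$,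
\[
g(x,y)=e^{-\alpha(\delta-y)}g(x,\delta)+\int_y^\delta\alpha e^{-\alpha(s-y)}\hat g(x,s)\,ds,
\]
so $|g(x,y)|\le|g(x,\delta)|+\sup_Q|\hat g|$ on $Q$. The segment $y=\delta$ of $Q$ is a compact subset of $\Omega$, so both terms are bounded uniformly in $\alpha\ge1$.
\end{proof}

\begin{lemma}[positivity on the arc]\label{lem:arc}
There is $\alpha_1$ such that $w_\alpha(\rho_*e^{i\varphi})>0$ for $0\le\varphi<\theta/2$ and all $\alpha\ge\alpha_1$.
\end{lemma}

\begin{proof}
Consider all functions on the arc $r=\rho_*$. By Lemma~\ref{lem:dir}, $w_\infty>0$ for $0<\varphi<\theta/2$. At $\varphi=0$ both $u_\infty$ and $u_\infty\circ\sigma$ vanish, and at $\varphi=\theta/2$ they agree. Hopf's lemma in $G$ gives $\partial_\varphi w_\infty>0$ at $\varphi=0$ and $\partial_\varphi w_\infty<0$ at $\varphi=\theta/2$. Choose $0<\varphi_0<\varphi_1<\theta/2$ with $\partial_\varphi w_\infty>0$ on $[0,\varphi_0]$ and $\partial_\varphi w_\infty<0$ on $[\varphi_1,\theta/2]$. By Lemma~\ref{lem:conv}, $w_\alpha\to w_\infty$ in $C^1$, so for large $\alpha$ these two inequalities hold for $w_\alpha$, and $w_\alpha>0$ on $[\varphi_0,\varphi_1]$.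 On $[\varphi_1,\theta/2)$ we have $w_\alpha>0$ because $w_\alpha$ decreases to the value $0$. On the edge $\varphi=0$, where $\partial_\nu=-r^{-1}\partial_\varphi$, both $u_\alpha$ and $u_\alpha\circ\sigma$ satisfy the Robin condition, so $w_\alpha=(\alpha\rho_*)^{-1}\partial_\varphi w_\alpha>0$ at $\varphi=0$. As $w_\alpha$ increases on $[0,\varphi_0]$, it is positive there.
\end{proof}

Comparison now gives $w_\alpha>0$ in the half sector, but this yields only $c(\alpha)\ge0$. For the strict inequality we need a lower barrier of size $r^\beta$. The function $h$ is harmonic, nonnegative in $S_\rho^+$ and zero on the bisector, but $\partial_\nu h+\alpha h=\alpha r^\beta>0$ on the edge $\varphi=0$, which is the wrong sign. We add a nonnegative harmonic function of slightly higher degree $\mu$ whose normal derivative on the edge is negative and of size $r^{\mu-1}$, larger than $\alpha r^\beta$.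

\begin{lemma}[a Hopf lemma at the corner]\label{lem:hopf}
If $0<\alpha<\infty$ and $w_\alpha(\rho_*e^{i\varphi})>0$ for $0\le\varphi<\theta/2$, then $c(\alpha)>0$.
\end{lemma}

\begin{proof}
Write $w=w_\alpha$. It vanishes on the bisector, so Lemmas~\ref{lem:comp} and \ref{lem:subs} applied to $-w$ give $w\ge0$ in $S^+_{\rho_*}$. Then $\Delta w=-\lambda_\alpha w\le0$, and $w>0$ in $S^+_{\rho_*}$ by (F4). Fix $\mu\in(\beta,2)$ and set
\[
\psi=r^\beta\cos\beta\varphi+r^\mu\sin\big(\mu(\tfrac\theta2-\varphi)\big),\qquad0\le\varphi\le\theta/2 .
\]
We have $\beta\theta/2=\pi/2$ and $\pi/2<\mu\theta/2<\theta<\pi$. So both terms are nonnegative, $\psi\ge h\ge0$, and $\psi=0$ for $\varphi=\theta/2$. Both terms are harmonic with bounded gradient, so $\Delta\psi+\lambda_\alpha\psi=\lambda_\alpha\psi\ge0$. On $\varphi=0$ we have $\partial_\varphi\psi=-\mu r^\mu\cos\frac{\mu\theta}2$, hence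
\[
\partial_\nu\psi+\alpha\psi=r^{\mu-1}\Big[\mu\cos\tfrac{\mu\theta}2+\alpha r\sin\tfrac{\mu\theta}2+\alpha r^{\beta+1-\mu}\Big].
\]
Since $\cos\frac{\mu\theta}2<0$ and $\beta+1-\mu>0$, the bracket is negative for $r\le\rho_1$, for some $\rho_1<\rho_*$ depending on $\alpha$. So $\psi$ is a subsolution in $S^+_{\rho_1}$.

On the arc $r=\rho_1$ we have $w>0$ for $0<\varphi<\theta/2$. Also $w>0$ at $\varphi=0$, since at a zero (F4) would give $\partial_\nu w<0$ against $\partial_\nu w=-\alpha w=0$. At $\varphi=\theta/2$, $w=0$ and $\partial_\varphi w<0$ by (F4), while $\psi$ is $C^1$ and vanishes. Therefore $\psi/w$ is bounded on the arc, and $w\ge\delta\psi$ there for some $\delta>0$. Lemma~\ref{lem:comp} applied to $\delta\psi-w$ gives $w\ge\delta\psi\ge\delta h$ in $S^+_{\rho_1}$, and by continuity on the edge $\varphi=0$. On the other hand, $\ell\circ\sigma=\ell$, $h\circ\sigma=-h$ and \eqref{eq:exp} give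
\[
w=e^{\alpha\ell}(P_\alpha-P_\alpha\circ\sigma)=e^{\alpha\ell}\big(2c(\alpha)h+O(r^\tau)\big),\qquad\tau\in(\beta,2).
\]
On $\varphi=0$ we have $h=r^\beta$; dividing by $r^\beta$ and letting $r\to0$ yields $2c(\alpha)\ge\delta>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
By Lemmas~\ref{lem:arc} and \ref{lem:hopf}, $c(\alpha)>0$ for $\alpha\ge\alpha_1$. Proposition~\ref{prop:nonconvex} applies.
\end{proof}

With the argument of Corollary~\ref{cor:triangle}, this completes the disproof of the conjecture.

\section{Analytic dependence on $\alpha$}\label{sec:analytic}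

A map from an open subset of $\mathbb C$ to a complex Banach space is \emph{holomorphic} if it is complex differentiable in norm. Holomorphy is preserved by bounded linear maps and by products under bounded bilinear maps, and a holomorphic map with values in a closed subspace is holomorphic into that subspace. The identity theorem holds, by composition with functionals. From now on we normalize $\int_\Omega u_\alpha=|\Omega|$, so that $u_0=1$; this condition is linear in $u_\alpha$ and suits the implicit function theorem.

\begin{lemma}\label{lem:hol}
Let $\Omega\subset\mathbb R^d$ be a bounded convex domain and $\mathcal H=H^1(\Omega;\mathbb C)$. The map $\alpha\mapsto(u_\alpha,\lambda_\alpha)$ extends to a holomorphic map $\mathcal U\to\mathcal H\times\mathbb C$ on a connected open neighborhood $\mathcal U\subset\mathbb C$ of $[0,\infty)$, and \eqref{eq:weak} holds for all $\alpha\in\mathcal U$.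
\end{lemma}

\begin{proof}
\emph{A local branch.} Define $\mathcal A_\alpha,\mathcal M:\mathcal H\to\mathcal H^*$ by the bilinear pairings $\langle\mathcal A_\alpha u,\eta\rangle=\int\nabla u\cdot\nabla\eta+\alpha\int_{\partial\Omega}u\eta$ and $\langle\mathcal Mu,\eta\rangle=\int u\eta$. The map
\[
\mathcal G(\alpha,u,\lambda)=\Big(\mathcal A_\alpha u-\lambda\mathcal Mu,\ \int u-|\Omega|\Big)\in\mathcal H^*\times\mathbb C
\]
is a continuous polynomial map and vanishes at $(\alpha_0,u_*,\lambda_*)$, where $\alpha_0\ge0$, $u_*=u_{\alpha_0}$, $\lambda_*=\lambda_{\alpha_0}$. Its derivative in $(u,\lambda)$ is $(v,\mu)\mapsto(\mathcal Lv-\mu\mathcal Mu_*,\int v)$ with $\mathcal L=\mathcal A_{\alpha_0}-\lambda_*\mathcal M$. We show that it is bijective. The operator $\mathcal A_{\alpha_0}+\mathcal M$ is an isomorphism (on real functions it is the Riesz map of an inner product equivalent to that of $H^1$) and $\mathcal M$ is compact, so $\mathcal L$ is Fredholm of index $0$. Its kernel is $\mathbb Cu_*$ by simplicity. By symmetry $\langle\mathcal Lv,u_*\rangle=\langle\mathcal Lu_*,v\rangle=0$, so its range, of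 codimension one, is the annihilator of $u_*$. Given $(g,m)\in\mathcal H^*\times\mathbb C$, the equation $\mathcal Lv=g+\mu\mathcal Mu_*$ is solvable for exactly one $\mu$, namely $\mu=-\langle g,u_*\rangle/\int u_*^2$. Then $v$ is determined up to a multiple of $u_*$, which is fixed by $\int v=m$ because $\int u_*\ne0$. The holomorphic implicit function theorem gives a holomorphic solution branch of $\mathcal G=0$ on a disc about $\alpha_0$, which contains all solutions near $(\alpha_0,u_*,\lambda_*)$.

\emph{The ground states lie on the branch.} It suffices to show $(u_\alpha,\lambda_\alpha)\to(u_*,\lambda_*)$ as $\alpha\to\alpha_0$ in $[0,\infty)$. By (F2), $\lambda_\alpha$ is an infimum of affine functions of $\alpha$, so it is concave on $[0,\infty)$ and continuous on $(0,\infty)$; testing with $1$ gives $0\le\lambda_\alpha\le\alpha|\partial\Omega|/|\Omega|$ and continuity at $0$. The $L^2$-normalized ground states $\hat u_\alpha$ are bounded in $H^1$. Passing to the limit in \eqref{eq:weak}, each weak limit is a nonnegative normalized eigenfunction for $\lambda_*$, hence equals $\hat u_{\alpha_0}$.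 Moreover $\int|\nabla\hat u_\alpha|^2=\lambda_\alpha-\alpha\int_{\partial\Omega}\hat u_\alpha^2$ converges to the corresponding value at $\alpha_0$ by compactness of the trace. So the norms converge and $\hat u_\alpha\to\hat u_{\alpha_0}$ in $H^1$. Finally $u_\alpha=|\Omega|\hat u_\alpha/\int\hat u_\alpha$.

\emph{Gluing.} Shrink each disc so that the branch equals the ground state at all real $\alpha\ge0$ in it. If two such discs, with centers in $[0,\infty)$, intersect, the intersection is convex and contains an interval of positive reals, on which the branches agree. By the identity theorem they agree on the intersection. Let $\mathcal U$ be the union of the discs.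
\end{proof}

\begin{lemma}\label{lem:holP}
Let $\Omega$ have an obtuse corner at $0$. Then $\alpha\mapsto\widetilde P_\alpha$ extends holomorphically to $\mathcal U$ with values in $C^1(\overline{\mathbb D'})$, for a disc $\mathbb D'$ about $t=0$. In particular $a$ and $c$ extend to holomorphic functions on $\mathcal U$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:hol}, $P_\alpha=e^{-\alpha\ell}u_\alpha$ is holomorphic into $H^1(S_{r_0})$, and by Lemma~\ref{lem:open} $\widetilde P_\alpha$ is holomorphic into $H^1(\mathbb D)$. The derivation of \eqref{eq:disc} uses only \eqref{eq:weak} and bilinear identities, so \eqref{eq:disc} holds for $\alpha\in\mathcal U$, with $\kappa_\alpha$ holomorphic. Take concentric discs $\mathbb D\supset\mathbb D_1\supset\mathbb D_2\supset\mathbb D'$ of decreasing radii and repeat steps (1)--(3) of Proposition~\ref{prop:exp}. In step (1), multiplication by $\nabla\widetilde\ell$ and by $J^2$ is bounded from $L^2$ and from $L^4$ to $L^{4/3}$, so $\Delta\widetilde P_\alpha$ is holomorphic into $L^{4/3}(\mathbb D)$. The pair $(\widetilde P_\alpha,\Delta\widetilde P_\alpha)$ lies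 in the closed subspace $\{(U,\Delta U)\}$ of $L^{4/3}\times L^{4/3}$, on which $(U,\Delta U)\mapsto U|_{\mathbb D_1}$ is bounded into $W^{2,4/3}(\mathbb D_1)$ by (F3). So $\widetilde P_\alpha$ is holomorphic into $W^{2,4/3}(\mathbb D_1)$. Steps (2) and (3) have the same form, with $L^2(\mathbb D_1)$ and with $L^q(\mathbb D_2)$ for a fixed $q\in(2,q_0)$ in place of $L^{4/3}(\mathbb D)$, and end in $W^{2,q}(\mathbb D')\subset C^1(\overline{\mathbb D'})$. Evaluation of a function and of its derivative at $0$ are bounded functionals on $C^1$.
\end{proof}

\begin{corollary}\label{cor:zeros}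
Let $\Omega$ have an obtuse corner at $0$ with $c\not\equiv0$ on $[0,\infty)$. Then the set of $\alpha>0$ for which $u_\alpha$ is quasi-concave has no accumulation point in $[0,\infty)$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:nonconvex} the set consists of zeros of $c$, which do not accumulate in the connected open set $\mathcal U$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
By Section~\ref{sec:large}, $c(\alpha)>0$ for $\alpha\ge\alpha_1$. So the set in Corollary~\ref{cor:zeros} is contained in the compact interval $[0,\alpha_1]$ and has no accumulation point; it is finite.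
\end{proof}

\section{Polygons without inscribed circle}\label{sec:polygon}

Let $\Omega$ be a convex polygon with vertices $V_j$ and angles $\theta_j\in(0,\pi)$, and let $\beta_j=\pi/\theta_j>1$. By Corollary~\ref{cor:zeros} it suffices to find one obtuse vertex with $c\not\equiv0$. At $\alpha=0$ we have $u_0=1$ and $c(0)=0$, so we look at $c'(0)$, which is read off from a Neumann problem with constant data.

\subsection*{The first variation at $\alpha=0$}
Let $v=\partial_\alpha u_\alpha|_{\alpha=0}\in H^1(\Omega)$, which exists by Lemma~\ref{lem:hol} and is real as a limit of real difference quotients. Differentiating \eqref{eq:weak} at $\alpha=0$, where $u_0=1$ and $\lambda_0=0$, gives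
\begin{equation}\label{eq:v}
\int_\Omega\nabla v\cdot\nabla\eta+\int_{\partial\Omega}\eta=p\int_\Omega\eta\quad\text{for all }\eta\in H^1(\Omega),\qquad p=\partial_\alpha\lambda_\alpha|_{\alpha=0}=\frac{|\partial\Omega|}{|\Omega|},
\end{equation}
where the value of $p$ comes from $\eta=1$. This is the weak form of $\Delta v=-p$ in $\Omega$, $\partial_\nu v=-1$ on $\partial\Omega$, and it determines $v$ up to a constant. Near a point of an open side, with $\Omega$ locally $\{y>0\}$, the function $v-y+\frac p2y^2$ is weakly harmonic with zero Neumann data; its even reflection is harmonic, so $v$ is smooth up to the open sides.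

Fix $j$ and use the coordinate $z_j=\omega_j(z-V_j)$, $|\omega_j|=1$, in which $\Omega$ is locally the wedge $0<\arg z_j<\theta_j$. Let $\ell_j$ be the linear function of $z_j$ with $\partial_\nu\ell_j=-1$ on both edges, and $H=v-\ell_j+\frac p4|z_j|^2$. For $\xi\in H^1$ of a small sector, vanishing near the arc, the divergence theorem gives $\int\nabla\ell_j\cdot\nabla\xi=-\int_\Gamma\xi$ and $\int\nabla|z_j|^2\cdot\nabla\xi=-4\int\xi$, since $\partial_\nu|z_j|^2=0$ on the edges. With \eqref{eq:v} we get $\int\nabla H\cdot\nabla\xi=0$. By Lemma~\ref{lem:open} and (F3), $\widetilde H$ is harmonic in a disc in the variable $t=z_j^{\beta_j}$ and even in $\operatorname{Im}t$, so it is the real part of a power series with real coefficients $b_k^{(j)}$. Thus near $V_j$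
\begin{equation}\label{eq:vexp}
v=\ell_j-\tfrac p4|z_j|^2+\operatorname{Re}\sum_{k\ge0}b_k^{(j)}z_j^{k\beta_j}.
\end{equation}

\begin{lemma}\label{lem:cprime}
If $\theta_j>\pi/2$ and $c$ is the corner coefficient at $V_j$, then $c'(0)=b^{(j)}_1$.
\end{lemma}

\begin{proof}
Differentiate $u_\alpha=e^{\alpha\ell_j}P_\alpha$ at $\alpha=0$, where $P_0=1$: this gives $v-\ell_j=\partial_\alpha P_\alpha|_{\alpha=0}$. By Lemma~\ref{lem:holP} this is a $C^1$ function of $t$, even in $\operatorname{Im}t$, equal to $a'(0)+c'(0)\operatorname{Re}t+o(|t|)$. By \eqref{eq:vexp} it also equals $b_0^{(j)}+b^{(j)}_1\operatorname{Re}t+o(|t|)$, because $|z_j|^2=|t|^{2/\beta_j}$ and $2/\beta_j>1$.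
\end{proof}

Two explicit cases show what to expect.

\begin{example}\label{ex:two}
(i) If $\Omega$ has an inscribed circle with center $x_0$ and radius $R$, then $(x-x_0)\cdot\nu=R$ on every side, so $v=-\frac1{2R}|x-x_0|^2+\text{const}$ and $p=2/R$. At each vertex $H$ is affine with zero normal derivative on two non-parallel edges, hence constant, and $b_1^{(j)}=0$ for all $j$. In particular $c(0)=c'(0)=0$ at the obtuse vertex of the triangle in Corollary~\ref{cor:triangle}, although $c\not\equiv0$: triangles are out of reach of the present section, and the reflection argument is needed for them.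

(ii) On the rectangle $(-A,A)\times(-B,B)$ we have $v=-\frac{x^2}{2A}-\frac{y^2}{2B}+\text{const}$ and $p=\frac1A+\frac1B$. The quadratic part of $v$ is $-\frac p4(x^2+y^2)+\frac14(\frac1B-\frac1A)(x^2-y^2)$ and $\beta_j=2$, so $b_1^{(j)}=\pm\frac14(\frac1B-\frac1A)$. For $A\ne B$ all four coefficients are nonzero.
\end{example}

\subsection*{At least four vertices}
The next lemma is a converse to Example~\ref{ex:two}(i), and Example~\ref{ex:two}(ii) shows that the number three in it cannot be raised. We want one global object that sees the numbers $b_1^{(j)}$ and is blind to the terms $\ell_j$ and $|z_j|^2$, which change from vertex to vertex. With $\partial_z=\frac12(\partial_x-i\partial_y)$, the function $\partial_z^2v$ annihilates both terms and is holomorphic, and the boundary condition makes $\partial^2_zv\,dz^2$ real along the sides. Pulled back to the half-plane and reflected, it becomes a rational function whose poles can be counted.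

\begin{lemma}\label{lem:four}
If $b_1^{(j)}\ne0$ for at most three indices $j$, then $\Omega$ has an inscribed circle.
\end{lemma}

\begin{proof}
Let $F=\partial_z^2v=\frac14(v_{xx}-v_{yy}-2iv_{xy})$. Since $\partial_{\bar z}\partial_z=\frac14\Delta$ and $\Delta v$ is constant, $\partial_{\bar z}F=0$, so $F$ is holomorphic in $\Omega$; it is continuous up to the open sides. Under a change of coordinate $z'=\omega(z-V)$, $|\omega|=1$, we have $\partial_{z'}^2v=\omega^{-2}F$. On a side with direction $e^{i\vartheta}$ take $\omega=e^{-i\vartheta}$ and $z'=x'+iy'$. Then $v_{y'}=\pm1$ is constant along the side, so $v_{x'y'}=0$ and $e^{2i\vartheta}F=\frac14(v_{x'x'}-v_{y'y'})$ is real there.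

Let $\Phi$ be a conformal map of the upper half-plane $\mathbb C_+$ onto $\Omega$. By Carath\'eodory's theorem it extends to a homeomorphism of $\overline{\mathbb C_+}\cup\{\infty\}$ onto $\overline\Omega$, and we choose it so that $\Phi(\infty)$ is an interior point of a side. Let $x_j=\Phi^{-1}(V_j)\in\mathbb R$ and
\[
Q(\zeta)=F(\Phi(\zeta))\,\Phi'(\zeta)^2 .
\]

\emph{Away from the $x_j$.} By the Schwarz reflection principle $\Phi$ extends analytically across each interval of $\mathbb R\setminus\{x_j\}$, and there $\Phi'$ is a real multiple of the direction $e^{i\vartheta}$ of the side. So $Q$ is continuous up to the interval and real on it, and $Q(\bar\zeta)=\overline{Q(\zeta)}$ extends $Q$ holomorphically to $\mathbb C\setminus\{x_j\}$.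

\emph{At $x_j$.} Drop the index on $b_k,\beta$ and let $\Phi_j=\omega_j(\Phi-V_j)$ and $t(\zeta)=\Phi_j(\zeta)^\beta$. Near $x_j$ the function $t$ is injective and continuous on $\overline{\mathbb C_+}$, holomorphic with positive imaginary part in $\mathbb C_+$, and real on $\mathbb R$. By reflection it extends to an injective holomorphic function near $x_j$, so $t(x_j)=0$ and $t'(x_j)\ne0$. Since $\partial_z^2\operatorname{Re}g=\frac12g''$ for holomorphic $g$, \eqref{eq:vexp} gives $\omega_j^{-2}F=\frac12\sum_kb_k\,k\beta(k\beta-1)z_j^{k\beta-2}$. Substituting $z_j=\Phi_j=t^{1/\beta}$ and $\omega_j\Phi'=\beta^{-1}t^{1/\beta-1}t'$,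
\[
Q=\tfrac12\sum_{k\ge1}b_k\,k\beta(k\beta-1)\,t^{k-2/\beta}\,\beta^{-2}t^{2/\beta-2}\,t'^2=\tfrac12\,t'^2\sum_{k\ge1}b_k\,k\big(k-\tfrac1\beta\big)t^{k-2}.
\]
The fractional powers cancel. So $Q$ has at most a simple pole at $x_j$, and no pole if $b_1^{(j)}=0$.

\emph{At $\infty$.} The map $\Psi(s)=\Phi(-1/s)$ is conformal from $\mathbb C_+$ onto $\Omega$ and sends $0$ to an interior point of a side, so $\widehat Q=(F\circ\Psi)\Psi'^2$ is holomorphic near $s=0$ by the first step. From $\Phi'(\zeta)=\Psi'(-1/\zeta)\zeta^{-2}$ we get $Q(\zeta)=\widehat Q(-1/\zeta)\zeta^{-4}=O(|\zeta|^{-4})$.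

\emph{Counting poles.} If $Q$ has $m\le3$ poles, then $Q$ times the product of $\zeta-x_j$ over the poles is entire and $O(|\zeta|^{m-4})$, so it vanishes by Liouville's theorem. As $\Phi'\neq0$ in $\mathbb C_+$, we get $F\equiv0$, that is, $v_{xx}=v_{yy}$ and $v_{xy}=0$. With $\Delta v=-p$ this gives $v_{xx}=v_{yy}=-p/2$, so $v=-\frac p4|x-x_0|^2+\text{const}$ for some point $x_0$. The condition $\partial_\nu v=-1$ says $(x-x_0)\cdot\nu_i=2/p$ on the side with normal $\nu_i$. Hence $\overline\Omega=\bigcap_i\{(x-x_0)\cdot\nu_i\le2/p\}$ contains the closed disc of radius $2/p$ about $x_0$, which touches the $i$-th side line at $x_0+\frac2p\nu_i$. This point lies in $\overline\Omega$ and on the line, hence on the side.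
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:polygon}]
Since $\Omega$ has no inscribed circle, Lemma~\ref{lem:four} gives at least four vertices with $b_1^{(j)}\ne0$. The exterior angles $\pi-\theta_j$ are positive and sum to $2\pi$. If four angles $\theta_j$ were at most $\pi/2$, their exterior angles alone would sum to at least $2\pi$, so there would be exactly four vertices, all with right angles, and $\Omega$ would be a rectangle. So at most three angles are $\le\pi/2$, and some vertex has $\theta_j>\pi/2$ and $b_1^{(j)}\ne0$. By Lemma~\ref{lem:cprime}, $c'(0)\ne0$ at this vertex, so $c\not\equiv0$ on $[0,\infty)$, and Corollary~\ref{cor:zeros} gives the first assertion. A set without accumulation points in $[0,\infty)$ contains no half-line $[\alpha_0,\infty)$, so the conclusion of the conjecture fails for $\Omega$. For rectangles it holds, as shown in Section~\ref{sec:intro}.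
\end{proof}

\begin{thebibliography}{9}
\bibitem{ACH} Ben Andrews, Julie Clutterbuck, and Daniel Hauer, \emph{Non-concavity of Robin eigenfunctions}, arXiv:1711.02779 (2017).
\end{thebibliography}
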